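# The edge bound $(d+1)n-(d+1)^2$ for stress-independent graphs

## 1. Tensions on a line and chords of cycles

Place the vertices of a graph at points of $\mathbb R^d$ and put a real number, a tension, on every edge, so that the forces at every vertex balance. Adding a new edge $uv$ may allow new balanced tensions. It may also happen that these bring no new information: every other placement that balances all the old tensions automatically balances the new ones too. Call a graph stress-independent if none of its edges is superfluous in this sense. How many edges can such a graph have? Here are the precise definitions.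

Throughout, $d\ge1$ is a fixed integer and graphs are finite and simple.

**Definition 1.1.** A *realization* $(G,p)$ of $G=(V,E)$ in $\mathbb R^d$ is a map $p:V\to\mathbb R^d$. It is *generic* if the multiset of its coordinates is algebraically independent over $\mathbb Q$. An *equilibrium stress* (a *stress*, for short) of $(G,p)$ is a map $\omega:E\to\mathbb R$ with
$$\sum_{u:\,uv\in E}\omega(uv)\,(p(v)-p(u))=0\qquad\text{for every }v\in V.$$
We write $S(G,p)$ for the vector space of stresses.

**Definition 1.2.** Let $u\ne v$ be vertices of $G$, let $G+uv$ be $G$ with the edge $uv$ added (so $G+uv=G$ if $uv\in E$), and fix a generic realization $(G,p)$ in $\mathbb R^d$. The pair $\{u,v\}$ is *$d$-linked* in $G$ if $uv\in E$ or some stress of $(G+uv,p)$ is nonzero on $uv$. It is *$d$-stress-linked* in $G$ if it is $d$-linked in $G$ and, in addition, for every realization $(G,q)$ in $\mathbb R^d$ such that all stresses of $(G,p)$ are stresses of $(G,q)$, all stresses of $(G+uv,p)$ are stresses of $(G+uv,q)$.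

These properties do not depend on the choice of the generic $p$. If $uv\in E$, the pair is trivially $d$-stress-linked.

**Definition 1.3.** $G$ is *$d$-stress-independent* if for every edge $uv$ of $G$ the pair $\{u,v\}$ is not $d$-stress-linked in $G-uv$.

We start with $d=1$, where everything can be done by hand. Let $p:V\to\mathbb R$ be generic; in particular its values are distinct. Say that $q:V\to\mathbb R$ *satisfies* a stress $\omega$ if $\omega$ is also a stress of $(G,q)$.

*A cycle.* Let $C=v_1v_2\dots v_k$ be a cycle, indices mod $k$. Balance at $v_i$ says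
$$\omega(v_{i-1}v_i)\,(p(v_i)-p(v_{i-1}))=\omega(v_iv_{i+1})\,(p(v_{i+1})-p(v_i)).$$
So the product of tension and signed length is constant around $C$, and $S(C,p)$ is spanned by the single stress $\omega_C(v_iv_{i+1})=1/(p(v_{i+1})-p(v_i))$. A map $q$ satisfies $\omega_C$ iff the ratio $(q(v_{i+1})-q(v_i))/(p(v_{i+1})-p(v_i))$ is constant, that is, iff $q=cp+c'$ on $C$ for some constants. We then say that $q$ is affine on $C$.

**Proposition 1.4.** Non-adjacent vertices $u,v$ are $1$-stress-linked in $G$ iff some cycle of $G$ contains both. Hence $G$ is $1$-stress-independent iff no cycle of $G$ has a chord.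

*Proof.* Suppose a cycle $C$ of $G$ contains $u$ and $v$. Let $C'$ consist of one of the two $u$–$v$ paths of $C$ and the edge $uv$. Then $\omega_{C'}$ is nonzero on $uv$, so the pair is linked, and $S(G+uv,p)=S(G,p)+\mathbb R\omega_{C'}$. If $q$ satisfies all of $S(G,p)$, it is affine on $C$, hence on $C'$, hence satisfies $\omega_{C'}$. So the pair is stress-linked.

Conversely, suppose no cycle contains both. If $u,v$ lie in different components of $G$, add the balance equations of a stress $\omega$ of $G+uv$ over the component of $u$ in $G$: all inner terms cancel, leaving $\omega(uv)(p(u)-p(v))=0$. So the pair is not linked. Otherwise, by Menger's theorem, there is a vertex $x\neq u,v$ separating $u$ from $v$, because two internally disjoint $u$–$v$ paths would form a cycle ($u,v$ are not adjacent). Let $Q$ be the vertex set of the component of $G-x$ containing $v$, and put $q=p-p(x)$ on $Q$ and $q=0$ elsewhere. Let $\sigma\in S(G,p)$. At $w\in Q$ all neighbors lie in $Q\cup\{x\}$, where $q=p-p(x)$, so $q$ is balanced there. At $w\notin Q\cup\{x\}$ no neighbor lies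 in $Q$, so only zeros occur. At $x$ we need $\sum_{w\in Q,\,wx\in E}\sigma(wx)(p(w)-p(x))=0$, and this is the sum of the balance equations of $p$ over $Q$. So $q$ satisfies $S(G,p)$. Now a $u$–$v$ path in $G$ passes through $x$ and closes with $uv$ to a cycle $C'$ of $G+uv$. Since $q(u)=q(x)=0$ with $p(u)\ne p(x)$, while $q(v)=p(v)-p(x)\neq0$, $q$ is not affine on $C'$ and does not satisfy $\omega_{C'}$. So the pair is not stress-linked.

For the last claim: an edge $uv$ of $G$ has its ends on a common cycle of $G-uv$ iff it is a chord of a cycle of $G$. $\square$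

**Proposition 1.5.** A $1$-stress-independent graph with $n\ge4$ vertices has at most $2n-4$ edges.

*Proof.* Chords of cycles persist in larger graphs, so the property passes to subgraphs. There is a vertex of degree at most $2$: take an end $v_0$ of a longest path $v_0v_1\dots v_k$. All its neighbors are on the path. If it had three, say $v_1,v_i,v_j$ with $1<i<j$, then $v_0v_i$ would be a chord of the cycle $v_0v_1\dots v_jv_0$. For $n=4$, five edges form $K_4$ minus an edge, a $4$-cycle with a chord, and six edges are worse; so there are at most $4$ edges. For $n\ge5$ delete a vertex of degree at most $2$ and use induction: $|E|\le2(n-1)-4+2=2n-4$. $\square$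

The bound is attained: every cycle of $K_{2,n-2}$ has length $4$ and no chord, and $K_{2,n-2}$ has $2n-4$ edges. Two small graphs warn us about the word "large". The triangle has no chord and has $3>2\cdot3-4$ edges. And two triangles sharing one vertex have $5$ vertices and $6=2\cdot5-4$ edges, so for $n=5$ the graph $K_{2,3}$ is not the only extremal one.

*What changes for general $d$?* The natural analog of $K_{2,n-2}$ is $K_{d+1,n-d-1}$, which has $(d+1)(n-d-1)=(d+1)n-(d+1)^2$ edges. Garamvölgyi, Jackson and Jordán, in "Sparsity, Stress-Independence and Globally Linked Pairs in Graph Rigidity Theory", arXiv:2509.03150 (2025), conjecture that this number is an upper bound for every $d$-stress-independent graph with sufficiently many vertices. The induction above needs a vertex of degree at most $d+1$, and the count $2|E|/n<2(d+1)$ only gives one of degree at most $2d+1$. It also needs a base case, since deleting a vertex of degree $d+1$ changes both sides of the inequality equally, so an initial excess is never paid back. We shall see in Section 2 that small graphs do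 have an excess. So we drop cycles and degrees, and work with the space of stresses itself.

## 2. Stress matrices and the two theorems

We write $n=|V|$ and assume $n\ge d+2$. Fix a generic $p$ in $\mathbb R^d$ (restricted to the vertex set when we pass to subgraphs), and put $S(G)=S(G,p)$. For $H\subseteq G$ we regard $S(H)\subseteq S(G)$ by extending with $0$.

**Rank.** Let $r_k$ be the rank in the $k$-dimensional generic rigidity matroid $\mathcal R_k$. We use the textbook facts
$$\dim S(G)=|E|-r_d(G),\qquad r_k(G)\le kn-\tbinom{k+1}2\ \text{ if } n\ge k,\ \text{with equality for complete graphs}. \tag{2.1}$$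
A graph is *$\mathcal R_k$-rigid* if equality holds for it. The pair $\{u,v\}$, with $uv\notin E$, is $d$-linked iff adding $uv$ does not increase $r_d$, that is, iff $uv$ is not an $\mathcal R_d$-bridge of $G+uv$. An edge is an $\mathcal R_d$-bridge iff all stresses vanish on it.

**Matrices.** For $\sigma\in S(G)$ let $L_\sigma$ be the symmetric $V\times V$ matrix with $(L_\sigma)_{uv}=-\sigma(uv)$ for $uv\in E$, $(L_\sigma)_{uv}=0$ for distinct non-adjacent $u,v$, and zero row sums. For $q\in\mathbb R^V$ we have $(L_\sigma q)(v)=\sum_{u}\sigma(uv)(q(v)-q(u))$. So we say that **$q$ satisfies $\sigma$** if $L_\sigma q=0$; a realization has $\sigma$ as a stress iff each of its coordinates satisfies $\sigma$. "$q$ satisfies $S(G)$" means that it satisfies all $\sigma\in S(G)$. In the definition of stress-linked we may therefore use scalar functions $q\in\mathbb R^V$: coordinates one way, padding with zero coordinates the other way.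

**Affine functions and dependencies.** Let $p^1,\dots,p^d\in\mathbb R^V$ be the coordinates of $p$, and
$$\mathrm{Aff}=\langle\mathbf 1,p^1,\dots,p^d\rangle\subset\mathbb R^V,\qquad W=\mathrm{Aff}^\perp,\qquad \dim\mathrm{Aff}=d+1,\quad \dim W=N:=n-d-1.$$
The elements of $W$ are the affine dependencies of the points $p(v)$. Each $L_\sigma$ kills $\mathrm{Aff}$, so by symmetry its image lies in $W$. Conversely, a symmetric matrix with image in $W$ and zeros at all distinct non-adjacent pairs is the matrix of a stress of $G$. Since any $d+1$ of the points are affinely independent,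
$$\text{every nonzero } y\in W\text{ has }|\mathrm{supp}\,y|\ge d+2, \tag{2.2}$$
$$\text{if }\sigma\in S(G)\text{ is nonzero on some edge at }v\text{, it is nonzero on at least }d+1\text{ edges at }v. \tag{2.3}$$
For (2.3), note that any $d$ or fewer edge vectors $p(v)-p(u)$ at $v$ are linearly independent.

*Example: $K_{d+2}$.* Here $W=\mathbb Ry$ with $\mathrm{supp}\,y=V$ by (2.2), and the stress matrices are the multiples of $yy^T$. So $S(K_{d+2})$ is one-dimensional, nonzero on every edge, and $S(K_{d+2}-uv)=0$. Every $q$ satisfies $S(K_{d+2}-uv)$, but only $q\in\mathrm{Aff}$ satisfies $yy^Tq=0$. So $\{u,v\}$ is linked but not stress-linked in $K_{d+2}-uv$, and $K_{d+2}$ is $d$-stress-independent. It has $\binom{d+2}2$ edges, while $(d+1)n-(d+1)^2=d+1$ for $n=d+2$: an excess of $\binom{d+1}2$. So a threshold on $n$ is needed for every $d$.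

The theorems of this lecture say that the conjecture is true for every $d$, and that it is sharp.

**Theorem A.** For every $d\ge1$ there is $n_0(d)$ such that every $d$-stress-independent graph with $n\ge n_0(d)$ vertices has at most $(d+1)n-(d+1)^2$ edges.

**Theorem B.** (i) $K_{d+1,n-d-1}$ is $d$-stress-independent for every $n\ge d+2$, and it has exactly $(d+1)n-(d+1)^2$ edges. (ii) There is $n_1(d)$ such that for $n\ge n_1(d)$ every $d$-stress-independent graph with $n$ vertices and exactly $(d+1)n-(d+1)^2$ edges is isomorphic to $K_{d+1,n-d-1}$.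

## 3. Comparison with rank in dimension $d+1$

The first sensible approach is to compare stress-independence with independence in a rigidity matroid, where edge counts are standard. We first record how stress-linked pairs behave when edges are added.

**Lemma 3.1.** (a) If $\{u,v\}$ is $d$-stress-linked in $H\subseteq G$, it is $d$-stress-linked in $G$. (b) If all pairs in a set $F$ are $d$-stress-linked in $G$, then every $q$ satisfying $S(G)$ satisfies $S(G+F)$. Moreover, any pair that is $d$-stress-linked in $G+F$ is $d$-stress-linked in $G$.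

*Proof.* (a) We may assume $uv\notin E(G)$. There is $\omega\in S(H+uv)$ with $\omega(uv)\ne0$. So $\{u,v\}$ is linked in $G$ and $S(G+uv)=S(G)+\mathbb R\omega$. If $q$ satisfies $S(G)$, then $q|_{V(H)}$ satisfies $S(H)$, hence $S(H+uv)\ni\omega$. So $q$ satisfies $S(G+uv)$.

(b) For $f\in F\setminus E$ pick $\omega_f\in S(G+f)$ with $\omega_f(f)\ne0$. Any $q$ satisfying $S(G)$ satisfies every $\omega_f$. For $\tau\in S(G+F)$ the stress $\tau-\sum_{f\in F\setminus E}\frac{\tau(f)}{\omega_f(f)}\omega_f$ vanishes on $F\setminus E$, so it lies in $S(G)$; hence $q$ satisfies $\tau$. Now let $\{u,v\}$ be stress-linked in $G+F$. If $uv\in E\cup F$, it is stress-linked in $G$ trivially or by hypothesis. Otherwise take $\omega\in S(G+F+uv)$ with $\omega(uv)\ne0$ and subtract multiples of the $\omega_f$ as before. The result is in $S(G+uv)$ and still nonzero on $uv$, so the pair is linked in $G$. If $q$ satisfies $S(G)$, it satisfies $S(G+F)$, hence $S(G+F+uv)\supseteq S(G+uv)$. $\square$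

By (a), subgraphs of $d$-stress-independent graphs are $d$-stress-independent.

**Lemma 3.2.** If $\{u,v\}$ is $(d+1)$-linked in $G$, then it is $d$-stress-linked in $G$. Hence every $d$-stress-independent graph is $\mathcal R_{d+1}$-independent, and every subgraph of it on $k$ vertices has at most $(d+1)k$ edges.

*Proof.* Let $uv\notin E$. For every $h\in\mathbb R^V$ such that $(p,h)$ is generic in $\mathbb R^{d+1}$ there is $\omega_h\in S(G+uv,(p,h))$ with $\omega_h(uv)\ne0$. Forgetting the last coordinate, $\omega_h\in S(G+uv,p)$, so $\{u,v\}$ is $d$-linked. Fix one $\omega_0\in S(G+uv,p)$ with $\omega_0(uv)\neq0$. Then $\omega_h=c\,\omega_0+\sigma$ with $c\ne0$ and $\sigma\in S(G,p)$, where both depend on $h$. The equation $L_{\omega_h}h=0$ gives $L_{\omega_0}h=-c^{-1}L_\sigma h$. If $q$ satisfies $S(G,p)$, then by symmetry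
$$q^TL_{\omega_0}h=-c^{-1}(L_\sigma q)^Th=0.$$
The admissible $h$ are the complement of countably many proper hypersurfaces, so they are dense in $\mathbb R^V$. Thus $L_{\omega_0}q=0$, and $q$ satisfies $S(G+uv,p)=S(G,p)+\mathbb R\omega_0$.

If $G$ is $d$-stress-independent, then no edge $uv$ is $(d+1)$-linked in $G-uv$. So every edge is an $\mathcal R_{d+1}$-bridge, $G$ is $\mathcal R_{d+1}$-independent, and a subgraph on $k$ vertices has at most $(d+1)k$ edges because the rank of $\mathcal R_{d+1}$ on $k$ vertices is at most $(d+1)k$. $\square$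

With (2.1) this gives $|E|\le(d+1)n-\binom{d+2}2$, the bound recalled as known in the source of the conjecture. It exceeds the desired one by $(d+1)^2-\binom{d+2}2=\binom{d+1}2$. Here the approach stops, because $\mathcal R_{d+1}$-independence alone cannot remove this surplus. Take $K_{d+1,m}$ with parts $A$, $|A|=d+1$, and $B$, and add all edges inside $A$. The result has $(d+1)m+\binom{d+1}2=(d+1)n-\binom{d+2}2$ edges. It is $\mathcal R_{d+1}$-independent: at each vertex of $B$ there are $d+1$ edges, whose vectors in a generic realization in $\mathbb R^{d+1}$ are independent, so a stress vanishes there; then at each vertex of $A$ only $d$ edges remain, and the stress vanishes. The surplus consists of exactly the $\binom{d+1}2$ pairs inside $A$. The next section shows that, once $m$ is large, these pairs are stress-linked through $K_{d+1,m}$.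

## 4. Stresses of $K_{d+1,m}$

**Lemma 4.1.** Let $H=K_{d+1,m}$ with parts $A$ ($|A|=d+1$) and $B$, where $m\ge m_0:=\binom{d+1}2+1$. For $b\in B$ let $y_b\in\mathbb R^{V(H)}$ be the affine dependency of $p(A\cup\{b\})$ with $y_b(b)=-1$, let $\lambda_a(b):=y_b(a)$ for $a\in A$, and let $g_b:=(\lambda_a(b)\lambda_{a'}(b))_{aa'\in\binom A2}$.

1. Any $\binom{d+1}2$ of the $g_b$ form a basis of $\mathbb R^{\binom A2}$, and $S(H)$ is identified with $\{x\in\mathbb R^B:\sum_bx_bg_b=0\}$ via $L=\sum_bx_by_by_b^T$. For every $b$ some element of $S(H)$ has $x_b\ne0$, and then it is nonzero on all edges at $b$.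
2. If $q$ satisfies $S(H)$, then $q$ is the restriction of an affine function of $p$.
3. $H$ is $\mathcal R_d$-rigid, and every pair of vertices of $H$ is $d$-stress-linked in $H$.

The $\lambda_a(b)$ are the barycentric coordinates of $p(b)$ with respect to $p(A)$: $p(b)=\sum_a\lambda_a(b)p(a)$ and $\sum_a\lambda_a(b)=1$. For $d=1$ we have $m_0=2$ and $K_{2,2}$ is the $4$-cycle. For $d=2$ we have $m_0=4$, and part 1 says that $K_{3,4}$ in the plane has $12$ edges and a one-dimensional stress space, so its rank is $11=2\cdot7-3$.

*Proof.* (1) The functions $\lambda_a\lambda_{a'}$ ($a\ne a'$) on $\mathbb R^d$ are linearly independent: a homogeneous quadratic polynomial in $(\lambda_a)_{a\in A}$ vanishing on $\sum\lambda_a=1$ vanishes, by scaling, wherever $\sum\lambda_a\ne0$, hence identically. So there are $\binom{d+1}2$ points of $\mathbb R^d$ at which the matrix of values is invertible. Therefore the determinant of any $\binom{d+1}2$ of the $g_b$ is a rational function of $p$ over $\mathbb Q$ that is not identically zero, and it is nonzero at our generic $p$. By (2.2),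 $\mathrm{supp}\,y_b=A\cup\{b\}$. The $y_b$ are linearly independent (look at coordinate $b$) and there are $m=\dim W(H)$ of them, where $W(H)$ is the space $W$ for the graph $H$. So they form a basis of $W(H)$. A symmetric matrix with image in $W(H)$ has the form $\sum l_{bb'}y_by_{b'}^T$ with $l$ symmetric, and for $b\ne b'$ its $(b,b')$ entry is $(-1)(-1)l_{bb'}=l_{bb'}$. Let $K(A)$ be the complete graph on $A$. It follows that the stress matrices of $H+K(A)$ are exactly the matrices $\sum_bx_by_by_b^T$, $x\in\mathbb R^B$. The $(a,a')$ entry is $\sum_bx_b\lambda_a(b)\lambda_{a'}(b)$, so those of $H$ are given by $\sum x_bg_b=0$. Given $b$, $g_b$ is a combination of $\binom{d+1}2$ other $g_{b'}$, which exist as $m\ge m_0$; this gives such an $x$ with $x_b\ne0$. The $(a,b)$ entry is $-x_b\lambda_a(b)$, and $\lambda_a(b)\ne0$.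

(2) If $x\in S(H)$, then $0=L_xq=\sum_bx_b(y_b\cdot q)y_b$, so $x_b(y_b\cdot q)=0$ for every $b$. By (1), for each $b$ some $x\in S(H)$ has $x_b\neq0$; hence $y_b\cdot q=0$ for all $b$, and $q\in W(H)^\perp$, which is the space of affine functions of $p$ on $V(H)$.

(3) Choose $x$ with $\sum x_bg_b$ equal to the unit vector at $aa'$. This is a stress of $H+aa'$ that is nonzero on $aa'$, so $\{a,a'\}$ is linked in $H$. Hence $r_d(H)=r_d(H+K(A))$. By (1), $\dim S(H+K(A))=m$, so $r_d(H+K(A))=(d+1)m+\binom{d+1}2-m=d(m+d+1)-\binom{d+1}2$. Thus $H$ is rigid, its rank is maximal, and all pairs are linked. By (2), every $q$ satisfying $S(H)$ is affine in $p$, so it satisfies $S(H+uv)$ for every pair. $\square$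

## 5. The bound for graphs containing $K_{d+1,m_0}$

**Lemma 5.1.** If $G$ is $d$-stress-independent and contains $H=K_{d+1,m}$ with $m\ge m_0$, then $|E|\le(d+1)n-(d+1)^2$, and every edge of $G$ with both ends in $V(H)$ belongs to $H$.

*Proof.* We complete $V(H)$ to a clique and show that the edges outside $H$ are still bridges in dimension $d+1$. Let $F$ be the set of all pairs in $V(H)$ and let $e\in E\setminus E(H)$, so $H\subseteq G-e$. By Lemmas 4.1(3) and 3.1(a) all pairs in $F$ are $d$-stress-linked in $G-e$. The ends of $e$ are not, so $e\notin F$; this is the second claim. Suppose $e$ were not an $\mathcal R_{d+1}$-bridge of $G+F$. Then its ends would be $(d+1)$-linked in $(G-e)+F$, hence $d$-stress-linked there by Lemma 3.2, hence $d$-stress-linked in $G-e$ by Lemma 3.1(b), a contradiction. So all edges of $E\setminus E(H)$ are $\mathcal R_{d+1}$-bridges of $G+F$. With $h=|V(H)|\ge d+2$, counting the rank as bridges plus the clique gives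
$$|E\setminus E(H)|+(d+1)h-\tbinom{d+2}2\le r_{d+1}(G+F)\le(d+1)n-\tbinom{d+2}2 .$$
So $|E\setminus E(H)|\le(d+1)(n-h)$. Add $|E(H)|=(d+1)(h-d-1)$. $\square$

So Theorem A reduces to the following statement, used with $C=(d+1)^2$ and $m=m_0$.

**Proposition 5.2.** For all $d,C,m$ there is $n_0(d,C,m)$ such that every $d$-stress-independent graph with $n\ge n_0(d,C,m)$ vertices and at least $(d+1)n-C$ edges contains $K_{d+1,m}$ as a subgraph.

*Proof of Theorem A from Proposition 5.2.* Let $n_0(d)=n_0(d,(d+1)^2,m_0)$, and let $G$ be $d$-stress-independent with $n\ge n_0(d)$. If $|E|<(d+1)n-(d+1)^2$, there is nothing to prove. Otherwise $G$ contains $K_{d+1,m_0}$ by Proposition 5.2, and Lemma 5.1 gives $|E|\le(d+1)n-(d+1)^2$. $\square$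

## 6. Test vectors and almost simultaneous diagonalization

Why should a dense stress-independent graph contain $K_{d+1,m}$? In $K_{d+1,m}$ all stress matrices are diagonal in the same basis: $L=\sum x_by_by_b^T$, one coefficient per star. We now derive something close to this from stress-independence alone. The reason is that each edge on which some stress is nonzero has a test vector witnessing that it is not superfluous, and the symmetry of $L_\sigma$ makes the test vectors orthogonal to each other's images.

Let $G$ be $d$-stress-independent, $S=S(G)$, $s=\dim S$. In this section and the next, *bridge* means $\mathcal R_d$-bridge: an edge $e$ with $\sigma(e)=0$ for all $\sigma\in S$.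

**Test vectors.** For each non-bridge $e$ there are $q_e\in\mathbb R^V$ and $0\ne w_e\in W$ with
$$L_\sigma q_e=\sigma(e)\,w_e\qquad\text{for all }\sigma\in S. \tag{6.1}$$
Indeed, the ends of $e$ are linked but not stress-linked in $G-e$. So there is $q_e$ that satisfies $S(G-e)=\{\sigma\in S:\sigma(e)=0\}$ but not $S$. The linear map $\sigma\mapsto L_\sigma q_e$ is nonzero and vanishes on the kernel of the functional $\sigma\mapsto\sigma(e)$, so it has the form (6.1) with $w_e\ne0$, and $w_e\in W$ because all images lie in $W$. Adding an element of $\mathrm{Aff}$ to $q_e$ changes neither (6.1) nor $w_e$.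

**Classes.** Call non-bridges $e,f$ *equivalent* if the functionals $\sigma(e),\sigma(f)$ on $S$ are proportional. Let $M_i$ be the equivalence classes, fix representatives $e_i\in M_i$, and put $q_i=q_{e_i}$, $w_i=w_{e_i}$, $\sigma_i=\sigma(e_i)$. For $e\in M_i$, $\sigma(e)$ is a fixed nonzero multiple of $\sigma_i$. Then
$$q_i\cdot w_j=0\qquad\text{for }i\ne j, \tag{6.2}$$
since $q_i^TL_\sigma q_j=\sigma_j\,(q_i\cdot w_j)=\sigma_i\,(q_j\cdot w_i)$ for all $\sigma$, and the functionals $\sigma_i,\sigma_j$ are linearly independent.

**Splitting off the diagonal part.** Let $\alpha_i=q_i\cdot w_i$, $D=\{i:\alpha_i\neq0\}$, $P=\{i:\alpha_i=0\}$, and define $L'_\sigma$ by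
$$L_\sigma=\sum_{i\in D}\sigma_i\alpha_i^{-1}w_iw_i^T+L'_\sigma. \tag{6.3}$$
$L'_\sigma$ is symmetric and kills $\mathrm{Aff}$ because $w_i\perp\mathrm{Aff}$. By (6.1) and (6.2), for $k\in D$ we get $L'_\sigma q_k=\sigma_kw_k-\sigma_k\alpha_k^{-1}\alpha_kw_k=0$, and for $j\in P$ we get $L'_\sigma q_j=\sigma_jw_j$.

*Example.* Let $G=K_{d+1,m}$ with $m\ge m_0+1$. Then $L\mathbf 1_b=x_by_b(b)y_b=-x_by_b$ and $\sigma(ab)=x_b\lambda_a(b)$. So $q_{ab}=\mathbf 1_b$ is a test vector, with $w_{ab}=-\lambda_a(b)^{-1}y_b$. For $b\neq b'$, Lemma 4.1(1) for $K_{d+1,m}-b'$ gives a stress with $x_b\ne0=x_{b'}$, so the classes are the $m$ stars at the vertices of $B$. With $q_i=\mathbf 1_b$ we get $\alpha_i=\lambda_a(b)^{-1}\ne0$. Thus $P=\emptyset$, and (6.3) is Lemma 4.1(1) with $L'_\sigma=0$.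

*Example.* Classes in $P$ can occur, depending on the choice of the $q_i$. Let $d=1$ and let $G$ be a $4$-cycle $v_1v_2v_3v_4$ with $t_i=p(v_{i+1})-p(v_i)$, $t_1,t_2>0>t_3,t_4$. Then $S=\mathbb R\omega$ with $\omega(v_iv_{i+1})=1/t_i$, there is one class, and removing an edge $e$ leaves no stress, so every $q\notin\mathrm{Aff}$ is a test vector, with $\alpha=q^TL_\omega q/\omega(e)$ and $q^TL_\omega q=\sum x_i^2/t_i$, $x_i=q(v_{i+1})-q(v_i)$. For $q=\mathbf 1_{v_2}$ this sum is $1/t_1+1/t_2\ne0$. But $x=(a,-a,c,-c)$ with $a,c>0$ and $a^2(1/t_1+1/t_2)=c^2(1/|t_3|+1/|t_4|)$ gives $0$, and $q\notin\mathrm{Aff}$ since $x_1+x_2=0\ne t_1+t_2$ and $x\neq0$. So the proof has to deal with $P$.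

**The remainder lives near a small space.** Let
$$X=\mathrm{Aff}+\langle q_i:i\in D\cup P\rangle,\qquad Z=X^\perp\subseteq W,\qquad g=\dim Z.$$
For $j\in P$, $w_j$ is orthogonal to $\mathrm{Aff}$, to $q_i$ for $i\ne j$ by (6.2), and to $q_j$ as $\alpha_j=0$; so $w_j\in Z$. Hence
$$L'_\sigma X\subseteq Z,\qquad x^TL'_\sigma x'=0\quad\text{for }x,x'\in X. \tag{6.4}$$

**Two dimension counts.** First,
$$g\le\delta:=N-s. \tag{6.5}$$
The functionals of the non-bridges span $S^*$, so we can choose $s$ classes whose $\sigma_i$ form a basis of $S^*$. If $\sum a_iq_i\in\mathrm{Aff}$ over these classes, apply $L_\sigma$: $\sum a_i\sigma_iw_i=0$ for all $\sigma$. Taking $\sigma$ in the dual basis gives $a_iw_i=0$, so all $a_i=0$. Thus $\dim X\ge d+1+s$, and $g\le n-d-1-s$.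

Second, the $q_i$, $i\in D$, are linearly independent modulo $\mathrm{Aff}$: if $\sum_{i\in D}a_iq_i\in\mathrm{Aff}$, the scalar product with $w_j$ gives $a_j\alpha_j=0$. Choose $O\subseteq P$ such that $(q_j)_{j\in O}$ is a basis of $X$ modulo $\mathrm{Aff}+\langle q_i:i\in D\rangle$. Then
$$|D|+|O|+g=N. \tag{6.6}$$

## 7. Dense stress-independent graphs contain $K_{d+1,m}$

We prove Proposition 5.2. The plan: density makes $\delta$ bounded, so up to bounded corrections $S$ is as large as the diagonal form (6.3) permits. Then there are at least $n-c_1$ classes in $D$ (Step 1), and each can nearly support a stress of its own (Step 2). Since there are at most $(d+1)n$ edges, many classes have at most $d+1$ edges, and by (2.3) a stress on so few edges must look like a star (Step 3).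

Let $G$ be $d$-stress-independent with $|E|\ge(d+1)n-C$ and $n\ge d+2$. By (2.1), $s\ge|E|-dn+\binom{d+1}2$, so
$$0\le g\le\delta=N-s\le\delta_0:=C-\tbinom{d+2}2 .$$
In particular, if $\delta_0<0$ there is no such graph; so assume $\delta_0\ge0$.

**Step 1: few stresses vanish on all of $D$.** This step shows that $D$ contains almost $n$ classes. Let $S_P:=\{\sigma\in S:\sigma_i=0\ \forall i\in D\}$. We claim
$$\dim S_P\le(d+2)^2\delta_0^2. \tag{7.1}$$

*A formula for $L'_\sigma$.* Let $z_1,\dots,z_g$ be an orthonormal basis of $Z$ and $\Pi=\sum_jz_jz_j^T$ the orthogonal projection onto $Z$. Since $1-\Pi$ projects onto $X$, (6.4) gives $(1-\Pi)L'_\sigma(1-\Pi)=0$, that is, $L'_\sigma=L'_\sigma\Pi+\Pi L'_\sigma-\Pi L'_\sigma\Pi$. With $F_\sigma=L'_\sigma-\frac12\Pi L'_\sigma$ this is $L'_\sigma=F_\sigma\Pi+\Pi F_\sigma^T$. Put $\zeta(v)=(z_j(v))_j\in\mathbb R^g$ and $\xi_\sigma(v)=((F_\sigma z_j)(v))_j\in\mathbb R^g$. Then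
$$(L'_\sigma)_{uv}=\xi_\sigma(u)\cdot\zeta(v)+\xi_\sigma(v)\cdot\zeta(u), \tag{7.2}$$
and $\xi_\sigma$ is linear in $\sigma$. For $\sigma\in S_P$ we have $L_\sigma=L'_\sigma$ by (6.3), so $\xi_\sigma=0$ forces $\sigma=0$: the map $\sigma\mapsto\xi_\sigma$ is injective on $S_P$. If $g=0$, this already gives $S_P=0$.

*A small set on which $\zeta$ is rich.* There is $U\subseteq V$ with $|U|\le(d+2)g$ such that for every $0\ne c\in\mathbb R^g$ at least $d+2$ vertices $u\in U$ have $c\cdot\zeta(u)\ne0$. Choose successively $B_1,\dots,B_{d+2}$ with $B_k\subseteq V\setminus(B_1\cup\dots\cup B_{k-1})$ such that $\zeta$ maps $B_k$ bijectively onto a basis of the span of $\zeta(V\setminus(B_1\cup\dots\cup B_{k-1}))$, and let $U=\bigcup_kB_k$. Let $c\ne0$. Then $\sum_jc_jz_j$ is a nonzero element of $W$, so by (2.2) at least $d+2$ vertices $v\in V$ have $c\cdot\zeta(v)\ne0$. If each of the $d+2$ disjoint sets $B_k$ contains such a vertex, we are done. Otherwise $c\cdot\zeta$ vanishes on some $B_k$, hence everywhere outside $B_1\cup\dots\cup B_{k-1}$, and all of these at least $d+2$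 vertices lie in $U$.

*Sparsity bounds the rest.* Let $S'_P=\{\sigma\in S_P:\xi_\sigma(u)=0\ \forall u\in U\}$, of codimension at most $g|U|$ in $S_P$, and let $Y$ be the set of $v\notin U$ with $\xi_\sigma(v)\ne0$ for some $\sigma\in S'_P$. For such $v,\sigma$ and $u\in U$, (7.2) gives $(L_\sigma)_{uv}=\xi_\sigma(v)\cdot\zeta(u)$, which is nonzero for at least $d+2$ vertices $u\in U$. So $v$ has at least $d+2$ neighbors in $U$. By Lemma 3.2 applied to the subgraph on $U\cup Y$, $(d+2)|Y|\le(d+1)(|U|+|Y|)$, so $|Y|\le(d+1)|U|$. For $\sigma\in S'_P$ the map $\xi_\sigma$ is supported on $Y$, so $\dim S'_P\le g|Y|$ by injectivity. Altogether $\dim S_P\le g|U|+g(d+1)|U|=g(d+2)|U|\le(d+2)^2g^2$, which proves (7.1).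

Since $S/S_P$ embeds in $\mathbb R^D$ by $\sigma\mapsto(\sigma_i)_{i\in D}$, and $s=N-\delta\ge n-d-1-\delta_0$,
$$|D|\ge s-\dim S_P\ge n-c_1,\qquad c_1:=d+1+\delta_0+(d+2)^2\delta_0^2. \tag{7.3}$$

**Step 2: a large space of diagonal stresses.** This step shows that the numbers $(\sigma_i)_{i\in D}$ can be prescribed up to boundedly many linear conditions, with $L'_\sigma=0$. Let $\tilde S:=\{\sigma\in S:L'_\sigma=0\}$ and choose a complement $R$ of $X$ in $\mathbb R^V$, $\dim R=g$. The bilinear form $L'_\sigma$ vanishes on $X\times X$. On $X\times R$ it is determined by its values on the spanning set $\mathrm{Aff}$, $q_i$ ($i\in D$), $q_j$ ($j\in O$) of $X$; it kills the first two kinds, and $r^TL'_\sigma q_j=\sigma_j\,(r\cdot w_j)$ for $j\in O$, $r\in R$. So $L'_\sigma$ is determined linearly by $(\sigma_j)_{j\in O}$ and by its symmetric values on $R\times R$. Hence $\dim\tilde S\ge s-|O|-\binom{g+1}2$. The map $\tilde S\to\mathbb R^D$, $\sigma\mapsto(\sigma_i)_{i\in D}$, is injective by (6.3), and by (6.6) its image has codimension at most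
$$|D|-s+|O|+\tbinom{g+1}2=N-g-s+\tbinom{g+1}2=\delta+\tbinom g2\le\kappa:=\tbinom{\delta_0+1}2 .$$
For $\sigma\in\tilde S$ and $j\in P$ we have $0=L'_\sigma q_j=\sigma_jw_j$, so $\sigma_j=0$. Thus stresses in $\tilde S$ vanish on all bridges and on all classes in $P$.

**Step 3: small classes are stars over a bounded set.** This step produces $K_{d+1,m}$ by the pigeonhole principle. Let $I=\{i\in D:|M_i|\le d+1\}$. The image of $\tilde S$ in $\mathbb R^D$ is $\{x:\sum_{i\in D}x_ik_i=0\}$ for some vectors $k_i\in\mathbb R^\kappa$. Choose $J\subseteq I$ such that $(k_j)_{j\in J}$ is a basis of $\langle k_i:i\in I\rangle$; so $|J|\le\kappa$. For $i\in I\setminus J$, write $k_i$ as a combination of the $k_j$, $j\in J$. This gives $\sigma^{(i)}\in\tilde S$ with $\sigma^{(i)}_i=1$ and $\sigma^{(i)}_l=0$ for $l\in D\setminus(J\cup\{i\})$. By Step 2, $\sigma^{(i)}$ is a stress supported on $M_i\cup\bigcup_{j\in J}M_j$ and nonzero on all of $M_i$. Let $V_0$ be the set of vertices incident with $\bigcup_{j\in J}M_j$. Then $|V_0|\le\nu:=2(d+1)\kappa$.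

Let $i\in I\setminus J$. Suppose first that $M_i$ has an edge incident with a vertex $v\notin V_0$. By (2.3), $\sigma^{(i)}$ is nonzero on at least $d+1$ edges at $v$, and all of them are in $M_i$ because $v\notin V_0$. As $|M_i|\le d+1$, $M_i$ is a star with center $v$ and exactly $d+1$ edges. A leaf outside $V_0$ would, for the same reason, be incident with at least $d+1\ge2$ edges of $M_i$, which is false. So all $d+1$ leaves lie in $V_0$. In the remaining case $M_i$ consists of pairs inside $V_0$; as the $M_i$ are disjoint and nonempty, this happens for at most $\binom\nu2$ indices.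

Suppose now that $G\not\supseteq K_{d+1,m}$. For a fixed $(d+1)$-set $A\subseteq V_0$, the stars $M_i$ with leaf set $A$ have distinct centers, because they are edge-disjoint, and the centers lie outside $V_0$. So $m$ of them would form $K_{d+1,m}$, and there are at most $m-1$. Hence
$$|I|\le c_2:=\kappa+\tbinom\nu2+(m-1)\tbinom\nu{d+1}.$$
All $i\in D\setminus I$ have $|M_i|\ge d+2$. So by Lemma 3.2 and (7.3)
$$(d+1)n\ge|E|\ge(d+2)(|D|-|I|)\ge(d+2)(n-c_1-c_2),$$
that is, $n\le(d+2)(c_1+c_2)$. So $n_0(d,C,m)=\max\{d+2,\,(d+2)(c_1+c_2)+1\}$ works when $\delta_0\ge0$, and $n_0(d,C,m)=d+2$ works when $\delta_0<0$. This proves Proposition 5.2, and with it Theorem A. $\square$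

For Theorem A we have $C=(d+1)^2$ and $m=m_0$, so $\delta_0=(d+1)^2-\binom{d+2}2=\binom{d+1}2$, and the threshold $n_0(d)$ is explicit.

## 8. $K_{d+1,n-d-1}$ is stress-independent, and it is the only extremal graph

*Proof of Theorem B(i).* Let $K=K_{d+1,k}$ with $k=n-d-1\ge1$ and parts $A$, $|A|=d+1$, and $B$. It has $(d+1)(n-d-1)$ edges. Let $ab$ be an edge with $a\in A$. If $\{a,b\}$ is not linked in $K-ab$, it is not stress-linked. Otherwise there is $\sigma\in S(K)$ with $\sigma(ab)\ne0$. As $b$ has degree $d$ in $K-ab$, all stresses of $K-ab$ vanish on its edges, by (2.3). So the realization $q$ obtained from $p$ by replacing $p(b)$ by $p(b)+x$, with $0\neq x\in\mathbb R^d$, satisfies $S(K-ab)$. At $b$, using the balance of $p$,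
$$\sum_{a'\in A}\sigma(a'b)\,(q(a')-q(b))=-x\sum_{a'\in A}\sigma(a'b).$$
This is nonzero. Otherwise $\sum_{a'}\sigma(a'b)=0$, and then the balance of $p$ at $b$ gives $\sum_{a'}\sigma(a'b)p(a')=0$, a nontrivial affine dependency of $d+1$ generic points. So $q$ does not satisfy $\sigma$, and $\{a,b\}$ is not stress-linked in $K-ab$. Hence $K$ is $d$-stress-independent. $\square$

*Proof of Theorem B(ii).* Let $n_1(d)=n_0(d,(d+1)^2,m_0+2)$, $n\ge n_1(d)$, and let $G$ be $d$-stress-independent with $|E|=(d+1)n-(d+1)^2$. By Proposition 5.2 there is a $(d+1)$-set $A$ whose set $B$ of common neighbors has $m:=|B|\ge m_0+2=\binom{d+1}2+3$ elements. Let $H$ be the complete bipartite graph between $A$ and $B$, $T=V\setminus(A\cup B)$, $t=|T|$, and $\bar E=E\setminus E(H)$. By Lemma 5.1 every edge of $\bar E$ meets $T$. Since $n=d+1+m+t$,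
$$|\bar E|=(d+1)t,\qquad N=m+t. \tag{8.1}$$
If $t=0$, then $G=H$ and we are done. Suppose $t\ge1$. We use the notation of Section 6, write $\mathbb R^T$ for the functions vanishing off $T$, and extend each $y_b$ by $0$ to $V$. The plan is to determine all classes and all of $S$; this will force each class in $\bar E$ to contain at least $2d+1$ edges, too many for (8.1).

**Step 1: test vectors of edges in $\bar E$ span $\mathbb R^T$.** The kernel of the restriction $S\to\mathbb R^{\bar E}$ is $S(H)$. As $H$ is $\mathcal R_d$-rigid, the image has dimension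
$$\dim S-\dim S(H)=|\bar E|-(r_d(G)-r_d(H))\ge(d+1)t-dt=t.$$
So there are $t$ edges of $\bar E$ with linearly independent functionals on $S$. For every non-bridge $e\in\bar E$, $q_e$ satisfies $S(G-e)\supseteq S(H)$, hence is affine on $V(H)$ by Lemma 4.1(2). Subtracting an element of $\mathrm{Aff}$, we may assume $q_e\in\mathbb R^T$. As in the proof of (6.5), $t$ such $q_e$ with independent functionals are linearly independent, hence a basis of $\mathbb R^T$.

**Step 2: test vectors and classes in $E(H)$.** Let $f=ab$ be an edge of $H$ with $b\in B$. It is a non-bridge by Lemma 4.1(1). The vector $q_f$ satisfies $S(H-b)\subseteq S(G-f)$, and $H-b=K_{d+1,m-1}$ with $m-1\ge m_0$. So by Lemma 4.1(2) we may assume that $q_f$ vanishes on $V(H)\setminus\{b\}$. Then $q_f(b)\ne0$: otherwise $q_f$ vanishes on $V(H)$ and satisfies $S(H)$, which contains a stress nonzero on $f$; so it satisfies $S(G-f)+S(H)=S(G)$, a contradiction.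

The functional of $f$ is nonzero on $S(H)$, while functionals of edges in $\bar E$ vanish on $S(H)$. So no class meets both $E(H)$ and $\bar E$. For $b\ne b'$ in $B$, Lemma 4.1(1) applied to $H-b'$ gives an element of $S(H)$ with $x_b\ne0=x_{b'}$. So edges of $H$ at different vertices of $B$ are in different classes.

**Step 3: the list of classes.** This step shows that $P=\emptyset$ and that there are exactly $N$ classes. Representatives are arbitrary, so the normalizations of Steps 1 and 2 apply to the $q_i$. Functionals within a class are proportional, so by Step 1 the $q_i$ of $t$ suitable classes in $\bar E$ form a basis of $\mathbb R^T$. Hence $X\supseteq\mathbb R^T$. By Step 2, for each $b\in B$ some $q_i$ vanishes on $V(H)\setminus\{b\}$ and not at $b$, so $\mathbf 1_b\in X$. Since $p(A)$ consists of $d+1$ affinely independent points, $\mathrm{Aff}|_A=\mathbb R^A$. So $X=\mathbb R^V$ and $Z=0$. As $0\ne w_j\in Z$ for $j\in P$, we get $P=\emptyset$ and $O=\emptyset$, and $L'_\sigma=0$ by (6.4). By (6.6) the number of classes is $|D|=N=m+t$. There are at least $m$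 classes in $E(H)$ by Step 2 and at least $t$ in $\bar E$ by Step 1. So there are exactly $t$ classes in $\bar E$, which we call *$T$-classes*, and exactly $m$ in $E(H)$. The latter consist, for each $b\in B$, of all edges of $H$ at $b$; we denote this class by $b$ too. Now (6.3) reads
$$L_\sigma=\sum_i\sigma_i\alpha_i^{-1}w_iw_i^T. \tag{8.2}$$

**Step 4: $w_b$ is a multiple of $y_b$.** The functionals of $\bar E$ span a space of dimension at least $t$ and there are only $t$ $T$-classes, so the $q_i$ over all $T$-classes form a basis of $\mathbb R^T$. By (6.2), $w_b\perp\mathbb R^T$. For $b'\ne b$ the vector $q_{b'}$ is supported on $T\cup\{b'\}$ with $q_{b'}(b')\ne0$, so $w_b\cdot q_{b'}=0$ gives $w_b(b')=0$. Hence $\mathrm{supp}\,w_b\subseteq A\cup\{b\}$. As $0\neq w_b\in W$ is an affine dependency of $p(A\cup\{b\})$, $w_b=c_by_b$ with $c_b\ne0$.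

**Step 5: determination of $S$.** By Lemma 5.1 no two vertices of $A$ are adjacent in $G$, so the $(a,a')$ entries of (8.2) vanish. Put $k_i=(\alpha_i^{-1}w_i(a)w_i(a'))_{aa'\in\binom A2}$. Then $S$ embeds, via $\sigma\mapsto(\sigma_i)_i$, in $\{x\in\mathbb R^D:\sum x_ik_i=0\}$. For $b\in B$ we have $k_b=\alpha_b^{-1}c_b^2g_b$, and any $\binom{d+1}2$ of these form a basis of $\mathbb R^{\binom A2}$ by Lemma 4.1(1). So this space has dimension $N-\binom{d+1}2$. On the other hand,
$$s\ge|E|-dn+\tbinom{d+1}2=n-(d+1)^2+\tbinom{d+1}2=N-d(d+1)+\tbinom{d+1}2=N-\tbinom{d+1}2 .$$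
So $S$ equals this space. Consequently, for every $T$-class $i$ and every $B_0\subseteq B$ with $|B_0|=\binom{d+1}2$ there is $\sigma\in S$ with $\sigma_i=1$, $\sigma_j=0$ for the other $T$-classes $j$, and $\sigma_b=0$ for $b\in B\setminus B_0$: solve for the coefficients on $B_0$.

**Step 6: $T$-classes are too large.** Let $i$ be a $T$-class, $F_i=\mathrm{supp}\,w_i$, and let $u\ne v$ in $F_i$ be not both in $A$. Choose $B_0$ disjoint from $\{u,v\}$, possible since $m\ge\binom{d+1}2+2$, and take $\sigma$ from Step 5. For $b\in B_0$ we have $y_b(u)y_b(v)=0$, because $\mathrm{supp}\,y_b=A\cup\{b\}$, neither of $u,v$ is $b$, and they are not both in $A$. So (8.2) gives $(L_\sigma)_{uv}=\alpha_i^{-1}w_i(u)w_i(v)\ne0$. Hence $uv\in E$, and its class $l$ has $\sigma_l\ne0$, so $l=i$ or $l\in B_0$. In the latter case $uv$ would be an edge of $H$ at $l\in B_0$, contradicting $u,v\notin B_0$. So $uv\in M_i\subseteq\bar E$. We have shown that $M_i$ contains all pairs of $F_i$ that are not contained in $A$.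

By (2.2), $|F_i|\ge d+2$. If $A\subseteq F_i$, take $v\in F_i\setminus A$. All edges $va$, $a\in A$, exist, so $v$ is a common neighbor of $A$, that is, $v\in B$ and these edges belong to $H$; but they lie in $\bar E$, a contradiction. Hence $|F_i\cap A|\le d$ and
$$|M_i|\ge\tbinom{|F_i|}2-\tbinom{|F_i\cap A|}2\ge\tbinom{d+2}2-\tbinom d2=2d+1 .$$
Summing over the $t$ disjoint $T$-classes, $(2d+1)t\le|\bar E|=(d+1)t$ by (8.1). This is impossible for $d,t\ge1$. So $t=0$ and $G=H=K_{d+1,n-d-1}$. $\square$
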